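# Runde's algebra $B_p(G)$ and the failure of cotype for $p\neq 2$

## Cotype $\max(p,p')$ as a first guess

Let $G$ be a locally compact group, $1<p<\infty$, and $\frac1p+\frac1{p'}=1$. Runde's algebra $B_p(G)$ consists of the coefficient functions $s\mapsto\langle\mu,\pi(s)x\rangle$ of isometric representations $\pi$ of $G$ on Banach spaces of "$L_p$ type"; exact definitions follow. For $p=2$ it is the Fourier–Stieltjes algebra $B(G)$, which is known to have cotype $2$. What is the cotype of $B_p(G)$ in general?

The answer one would first guess is $\max(p,p')$. An element of $B_p(G)$ is made from a vector in a space close to $L_p$ and a functional in a space close to $L_{p'}$. The space $L_p$ has cotype $\max(p,2)$, and $L_{p'}$ has cotype $\max(p',2)$; the larger of the two numbers is $\max(p,p')$. At $p=2$ the guess gives $2$, as it should. The conjecture that $B_p(G)$ has cotype $\max(p,p')$, which we test here, comes from Matthew Daws, "$p$-Operator Spaces and Figà-Talamanca-Herz Algebras", arXiv:math/0611833 (2006).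

**Definition ($SQ_p$).** $SQ_p$ is the class of Banach spaces isometrically isomorphic to subspaces of quotients of $L_p$ spaces.

Every $L_p(\nu)$ lies in $SQ_p$. For $p=2$, quotients and subspaces of Hilbert spaces are Hilbert spaces, so $SQ_2$ is the class of Hilbert spaces.

**Definition (representation, $B_p(G)$).** A representation of $G$ on $E\in SQ_p$ is a group homomorphism $\pi$ from $G$ into the invertible isometries of $E$ that is continuous for the strong operator topology. $B_p(G)\subseteq C(G)$ is the set of functions
$$a(s)=\langle\mu,\pi(s)x\rangle\qquad(s\in G)$$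
with $\pi$ a representation on some $E\in SQ_p$, $x\in E$, $\mu\in E'$. The norm $\|a\|_{B_p}$ is the infimum of $\|\mu\|\,\|x\|$ over all such representations of $a$.

This follows Herz's conventions, so $p$ and $p'$ are sometimes swapped relative to Runde. Nothing depends on this: the hypothesis $p\ne2$ and the number $\max(p,p')$ are symmetric under $p\leftrightarrow p'$. Runde showed that $B_p(G)$, with pointwise operations and this norm, is a commutative Banach algebra. We use only that it is a vector space and that $\|\cdot\|_{B_p}$ is a norm. Since $|\langle\mu,\pi(s)x\rangle|\le\|\mu\|\,\|x\|$,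
$$\|a\|_\infty\le\|a\|_{B_p}. \tag{1}$$

The main example is the left regular representation $\lambda(u)f(t)=f(u^{-1}t)$ on $L_p(G)$ with left Haar measure. It is isometric and strongly continuous, and $\lambda(u)1_S=1_{uS}$ for a measurable set $S$. On $G=\mathbb Z$, with unit vectors $e_j\in\ell_p$ and $e'_j\in\ell_{p'}$, we get $\langle e'_j,\lambda(u)e_i\rangle=1$ if $u=j-i$ and $0$ otherwise; so the point mass $\delta_{j-i}$ lies in $B_p(\mathbb Z)$, and by (1) its norm is exactly $1$. Scalars are complex and $\langle\cdot,\cdot\rangle$ is always the bilinear pairing.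

**Definition (cotype).** Let $2\le q<\infty$. A Banach space $X$ has cotype $q$ if there is $C$ such that for all $n$ and $x_1,\dots,x_n\in X$
$$\Big(\sum_{k=1}^n\|x_k\|^q\Big)^{1/q}\le C\Big(\mathbb E\Big\|\sum_{k=1}^n\varepsilon_kx_k\Big\|^2\Big)^{1/2},$$
where $(\varepsilon_k)$ are independent random signs $\pm1$.

The example to keep in mind is a bad one. In $\ell_\infty^n$ the unit vectors satisfy $\|\sum\pm e_k\|_\infty=1$ for all signs, so the inequality forces $C\ge n^{1/q}$. A space containing copies of $\ell_\infty^n$ for all $n$, with uniform constants, has no finite cotype.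

Now the simple cases. If $p=2$, the guess is the known fact recalled above. If $G$ is finite, $B_p(G)$ is finite-dimensional, hence isomorphic to a Hilbert space, hence of cotype $2$; and cotype $2$ implies cotype $q$ for every $q\ge2$, because $(\sum\|x_k\|^q)^{1/q}\le(\sum\|x_k\|^2)^{1/2}$. So the guess holds there for every $p$. The first real test is an infinite group.

## Point masses on $\mathbb Z$

Take $G=\mathbb Z$, distinct integers $s_1,\dots,s_n$, and the norm-one functions $\delta_{s_1},\dots,\delta_{s_n}$. How small can $\|\sum_k\pm\delta_{s_k}\|_{B_p}$ be? One coefficient suffices to write this sum, in two ways: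
$$\sum_kz_k\delta_{s_k}(u)=\Big\langle\sum_kz_ke'_{s_k},\lambda(u)e_0\Big\rangle=\Big\langle e'_0,\lambda(u)\sum_kz_ke_{-s_k}\Big\rangle .$$
For $z_k=\pm1$ the first gives the bound $n^{1/p'}$ and the second $n^{1/p}$. So
$$\Big\|\sum_k\pm\delta_{s_k}\Big\|_{B_p(\mathbb Z)}\le n^{1/\max(p,p')}. \tag{2}$$
This is exactly what cotype $\max(p,p')$ allows: the left side of the cotype inequality with $q=\max(p,p')$ is $n^{1/\max(p,p')}$. The test agrees with the guess and does not refute it.

For $p=2$ and $s_k=3^k$, (2) is sharp up to a constant. Let $a=\sum_{k\le n}\delta_{s_k}=\langle\mu,U^{(\cdot)}x\rangle$ with $U$ unitary on a Hilbert space. For a trigonometric polynomial $\varphi(\theta)=\sum_uc_ue^{iu\theta}$ with $\|\varphi\|_\infty\le1$, the spectral theorem gives $\|\sum c_uU^u\|\le1$, so $|\sum_uc_ua(u)|\le\|\mu\|\|x\|$. Here $\sum_uc_ua(u)=\sum_kc_{s_k}=\frac1{2\pi}\int_0^{2\pi}\varphi\bar f\,d\theta$ with $f(\theta)=\sum_ke^{is_k\theta}$. The supremum over $\varphi$ is $\|f\|_1$ for normalized measure, since trigonometric polynomials are uniformly dense in the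 continuous functions on the circle. So $\|a\|_{B_2}\ge\|f\|_1$. Now $\|f\|_2^2=n$, and $\|f\|_4^4$ counts the solutions of $3^i+3^j=3^k+3^l$; by uniqueness of base $3$ digits, $\{i,j\}=\{k,l\}$, so $\|f\|_4^4=2n^2-n$. Hölder's inequality $\|f\|_2^2\le\|f\|_1^{2/3}\|f\|_4^{4/3}$ yields
$$\Big\|\sum_{k\le n}\delta_{3^k}\Big\|_{B_2(\mathbb Z)}\ge\frac{\|f\|_2^3}{\|f\|_4^2}\ge\frac{n^{3/2}}{\sqrt2\,n}=\sqrt{n/2}. \tag{3}$$

For $p\ne2$ the situation is completely different: $\|\sum_{k\le n}z_k\delta_{3^k}\|_{B_p(\mathbb Z)}\le C_p\max_k|z_k|$ with $C_p$ independent of $n$. The guess fails already on $\mathbb Z$, for every $p\ne2$.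

## Theorems A and B

For $p\ne2$ put
$$\rho_p=\frac12\sup_{r>0}\frac{r^{p-1}-r^{3-p}}{1+r^p}. \tag{4}$$
The quotient is positive exactly when $r^{2p-4}>1$, that is, when $r^{p-2}>1$: take $r>1$ if $p>2$ and $r<1$ if $p<2$. It is at most $r^{p-1}/(1+r^p)\le1$ (consider $r\le1$ and $r\ge1$ separately). So $0<\rho_p<\infty$. For $p=3$ and $r=2$ the quotient is $(4-1)/9$, so $\rho_3\ge\frac16$.

Consider this condition on $G$.

**Condition $(*)$.** For every $m$ there are an open subgroup $H\le G$, a closed normal subgroup $N\lhd H$, and an abelian subgroup $A\le H/N$ with $|A|\ge m$.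

The group $\mathbb Z$ satisfies it with $H=A=\mathbb Z$ and $N$ trivial; a finite group does not.

**Theorem A.** Let $p\ne2$ and let $G$ satisfy $(*)$. For every $n$ there are $a_1,\dots,a_n\in B_p(G)$ with
$$\|a_k\|_{B_p}\ge\|a_k\|_\infty\ge1,\qquad\Big\|\sum_kz_ka_k\Big\|_{B_p}\le\rho_p^{-1}\max_k|z_k|\quad(z\in\mathbb C^n).$$
Hence $B_p(G)$ has no finite cotype at all; in particular it does not have cotype $\max(p,p')$.

**Theorem B.** Condition $(*)$ holds if

1. $G$ is not discrete (so for all infinite compact groups, $\mathbb R$, $\mathbb T$, Lie groups of positive dimension, …); or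
2. $G$ is discrete and has an element of infinite order; or
3. $G$ is discrete and has subquotients $H/N$ that are finite of arbitrarily large order (e.g. $G$ is infinite and locally finite, or infinite and residually finite).

**Consequence.** The conjecture, as a statement about all $G$ and $p$, is false. It is true if $p=2$, and true if $G$ is finite; it is false if $p\ne2$ and $G$ satisfies $(*)$. For every $G$ satisfying $(*)$: $B_p(G)$ has cotype $\max(p,p')$ $\iff$ $B_p(G)$ has finite cotype $\iff$ $p=2$.

The equivalence is a cycle: cotype $\max(p,p')$ is a finite cotype; finite cotype forces $p=2$ by Theorem A; and for $p=2$ the algebra has cotype $2=\max(2,2)$.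

## Riesz products and the matrix $\frac12I+zE_{10}$

To beat (2), use more than one coefficient. Let $s_k=3^k$ and $s^\varepsilon=\sum\varepsilon_ks_k$ for $\varepsilon\in\{0,1\}^n$; these $2^n$ integers are distinct. For a matrix $A$ indexed by $\{0,1\}^n\times\{0,1\}^n$ put
$$\Phi(A)(u)=\sum_{\varepsilon',\varepsilon}A_{\varepsilon'\varepsilon}\langle e'_{s^{\varepsilon'}},\lambda(u)e_{s^\varepsilon}\rangle .$$
A rank-one matrix $A=(\eta_{\varepsilon'}\xi_\varepsilon)$ gives a single coefficient, so $\|\Phi(A)\|_{B_p}\le\|\eta\|_{p'}\|\xi\|_p$. Convex combinations of rank-one matrices with $\|\eta\|_{p'}\|\xi\|_p\le1$ therefore go to functions of norm at most $1$. We look for suitable ones among tensor products of $2\times2$ matrices. Index $2\times2$ matrices by $\{0,1\}$, with matrix units $E_{ij}$ and rows first, and set $(A_1\otimes\cdots\otimes A_n)_{\varepsilon'\varepsilon}=\prod_k(A_k)_{\varepsilon'_k\varepsilon_k}$.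

The first thing to try is a Riesz product. For $|x|=1$ the matrix $\frac12I+\frac12(xE_{01}+\bar xE_{10})$ has rank one, with $\eta=\frac12(1,\bar x)$ and $\xi=(1,x)$, and $\|\eta\|_{p'}\|\xi\|_p=\frac12\,2^{1/p'}2^{1/p}=1$. Its tensor products are sent by $\Phi$ to functions of norm at most $1$. The function $\Phi\big(\bigotimes_k(\frac12I+\frac12(x_kE_{01}+\bar x_kE_{10}))\big)$ takes the value $\frac12\bar x_k$ at $s_k$, because $\sum_j(\varepsilon'_j-\varepsilon_j)3^j=3^k$ forces $\varepsilon'-\varepsilon$ to be the $k$-th unit vector, and the other factors contribute their traces, which are $1$. So prescribed values of modulus $\frac12$ at all the $s_k$ cost only norm $1$. But the function is also nonzero at $0$, at $-s_k$, and at all the mixed sums $\sum\delta_js_j$ with $\delta_j\in\{-1,0,1\}$. We want only the terms with one $E_{10}$ and no other off-diagonal factor. Replace $x_k$ by $\bar\zeta x_k$ with $|\zeta|=1$ and extract the coefficient of $\zeta^1$. This keeps every term having one more $E_{10}$ than $E_{01}$, for example $E_{10}\otimes E_{10}\otimes E_{01}\otimes\frac12I\otimes\cdots$,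 which contributes at $s_1+s_2-s_3$. Here the attempt stops: each $E_{10}$ comes with an $E_{01}$ of the same size.

If instead each factor were $Q(z)=\frac12I+zE_{10}$, with no $E_{01}$ term, the tensor product of the $Q(\zeta z_k)$ would be a polynomial in $\zeta$ with only nonnegative powers, and its $\zeta^1$ part would be exactly the sum we want. So everything comes down to a $2\times2$ question: for some $z\ne0$, is $Q(z)$ a convex combination of rank-one matrices $(\eta_i\xi_j)$ with $\|\eta\|_{p'}\|\xi\|_p\le1$? A bound such as $1+\epsilon$ for the sum of the norms is not good enough, because it would become $(1+\epsilon)^n$ in the tensor power.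

At $p=2$ the answer is no. A convex combination of such matrices has trace norm at most $1$, while the singular values $\sigma_1,\sigma_2$ of $Q(z)$ satisfy $\sigma_1\sigma_2=\frac14$ and $\sigma_1^2+\sigma_2^2=\frac12+|z|^2$, so $(\sigma_1+\sigma_2)^2=1+|z|^2>1$. This fits with (3). At $p\ne2$ the answer is yes.

To see where room appears, consider for $x\ne0$ the vector $\xi=(1,x)\in\ell_p^2$ and its norming functional, a multiple of $\eta=(1,|x|^{p-2}\bar x)$. They give
$$M(x)=\frac1{1+|x|^p}\begin{pmatrix}1&x\\|x|^{p-2}\bar x&|x|^p\end{pmatrix}. \tag{5}$$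
The two off-diagonal entries have moduli in the ratio $1:|x|^{p-2}$, unequal when $p\ne2$ and $|x|\ne1$. Passing from $|x|=r$ to $|x|=1/r$ swaps the two diagonal entries and the two off-diagonal sizes. So an average of the two has diagonal $\frac12,\frac12$, and one can choose phases that cancel the $E_{01}$ entry without canceling the $E_{10}$ entry.

For $p=3$ one can do it by hand. With $\omega=e^{2\pi i/3}$, so that $\frac12(\omega+\bar\omega)=-\frac12$,
$$M(2)=\frac19\begin{pmatrix}1&2\\4&8\end{pmatrix},\qquad\tfrac12\big(M(\tfrac12\omega)+M(\tfrac12\bar\omega)\big)=\frac19\begin{pmatrix}8&-2\\-1&1\end{pmatrix},$$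
and the average of these two matrices is $\frac1{18}\begin{pmatrix}9&0\\3&9\end{pmatrix}=\frac12I+\frac16E_{10}$.

**Lemma 1.** Let $p\ne2$, let $r>0$ with $r^{p-2}>1$, and let $\rho=\frac12\,\frac{r^{p-1}-r^{3-p}}{1+r^p}>0$. If $|z|\le\rho$, then $Q(z)=\frac12I+zE_{10}$ is a convex combination of four matrices $M(x)$ (repetitions allowed).

*Proof.* Put $\alpha=\frac r{1+r^p}$ and $\beta=\frac{r^{p-1}}{1+r^p}$. Then $\beta/\alpha=r^{p-2}>1$, and
$$\frac{\beta^2-\alpha^2}{2\beta}=\frac12\Big(\beta-\frac{\alpha^2}\beta\Big)=\frac12\cdot\frac{r^{p-1}-r^{2-(p-1)}}{1+r^p}=\rho .$$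
Let $|\omega|=|\omega'|=1$. From (5), and from $\frac1{1+r^{-p}}=\frac{r^p}{1+r^p}$ for the second matrix,
$$M(r\omega)=\begin{pmatrix}\frac1{1+r^p}&\alpha\omega\\\beta\bar\omega&\frac{r^p}{1+r^p}\end{pmatrix},\qquad M(r^{-1}\omega')=\begin{pmatrix}\frac{r^p}{1+r^p}&\beta\omega'\\\alpha\bar\omega'&\frac1{1+r^p}\end{pmatrix};$$
in the second matrix, entry $01$ is $r^{-1}\omega'\cdot\frac{r^p}{1+r^p}=\beta\omega'$ and entry $10$ is $r^{-(p-1)}\bar\omega'\cdot\frac{r^p}{1+r^p}=\alpha\bar\omega'$.

Every $w$ in the closed unit disc is the mean of two unimodular numbers: if $w=|w|\tau$ with $|\tau|=1$, use $\tau e^{\pm i\theta}$ with $\cos\theta=|w|$. Write $w=\frac12(\omega_1+\omega_2)$ and $w'=\frac12(\omega_1'+\omega_2')$ in this way, and average $M(r\omega_1),M(r\omega_2),M(r^{-1}\omega'_1),M(r^{-1}\omega'_2)$ with weights $\frac14$. Each diagonal entry is $\frac14\cdot2\cdot\frac{1+r^p}{1+r^p}=\frac12$, so the average is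
$$\tfrac12I+\tfrac12(\alpha w+\beta w')E_{01}+\tfrac12(\beta\bar w+\alpha\bar w')E_{10}.$$
Choose $w$ by $\bar w=\frac{2\beta z}{\beta^2-\alpha^2}=z/\rho$, so $|w|\le1$, and $w'=-\frac\alpha\beta w$, so $|w'|\le1$. The $E_{01}$ coefficient vanishes, and the $E_{10}$ coefficient is $\frac12\bar w\big(\beta-\frac{\alpha^2}\beta\big)=\bar w\rho=z$. $\square$

## Commuting elements span $\ell_\infty^n$ in $B_p(L)$

We now run the tensor construction on any locally compact group $L$ containing suitable commuting elements.

**Proposition 2.** Let $p\ne2$, let $L$ be a locally compact group, and let $s_1,\dots,s_n\in L$ commute, with the $2^n$ products $s^\varepsilon=s_1^{\varepsilon_1}\cdots s_n^{\varepsilon_n}$ $(\varepsilon\in\{0,1\}^n)$ distinct. Then there are $a_1,\dots,a_n\in B_p(L)$ with $a_k(s_k)=1$ and $\|\sum_kz_ka_k\|_{B_p(L)}\le\rho_p^{-1}\max_k|z_k|$ for all $z\in\mathbb C^n$. If $L$ is discrete, then $a_k=\delta_{s_k}$.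

*Proof.*

**Step 0: the map $\Phi$.** The purpose is to turn $2^n\times2^n$ matrices into functions, with norm control on rank-one matrices. The finitely many points $s^\varepsilon$ have pairwise disjoint open neighborhoods $W_\varepsilon$. Choose a relatively compact open neighborhood $V$ of the identity with $V\subseteq\bigcap_\varepsilon(s^\varepsilon)^{-1}W_\varepsilon$; then the sets $s^\varepsilon V$ are pairwise disjoint. If $L$ is discrete take $V=\{e\}$. The Haar measure $|V|$ is positive and finite. Put
$$e_\varepsilon=|V|^{-1/p}1_{s^\varepsilon V}\in L_p(L),\qquad e'_\varepsilon=|V|^{-1/p'}1_{s^\varepsilon V}\in L_{p'}(L).$$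
By left invariance $|s^\varepsilon V|=|V|$, so disjointness gives $\|\sum\xi_\varepsilon e_\varepsilon\|_p=\|\xi\|_{\ell_p}$ and $\|\sum\eta_\varepsilon e'_\varepsilon\|_{p'}=\|\eta\|_{\ell_{p'}}$; also $\langle e'_\varepsilon,e_\varepsilon\rangle=1$. Define
$$\Phi(A)(u)=\sum_{\varepsilon',\varepsilon}A_{\varepsilon'\varepsilon}\langle e'_{\varepsilon'},\lambda(u)e_\varepsilon\rangle .$$
$\Phi$ is linear, and its values are finite combinations of coefficients of $\lambda$, so they lie in the vector space $B_p(L)$. For a rank-one matrix, $\Phi\big((\eta_{\varepsilon'}\xi_\varepsilon)\big)(u)=\big\langle\sum\eta_{\varepsilon'}e'_{\varepsilon'},\lambda(u)\sum\xi_\varepsilon e_\varepsilon\big\rangle$ is a single coefficient, so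
$$\big\|\Phi\big((\eta_{\varepsilon'}\xi_\varepsilon)\big)\big\|_{B_p}\le\|\eta\|_{p'}\|\xi\|_p. \tag{6}$$

**Step 1: tensor products of the $M(x_k)$ go into the unit ball.** Let $x\in(\mathbb C\setminus\{0\})^n$ and put $\xi_\varepsilon=\prod_{k:\varepsilon_k=1}x_k$ and $\eta_\varepsilon=\prod_{k:\varepsilon_k=1}|x_k|^{p-2}\bar x_k$. Then
$$\|\xi\|_p^p=\sum_\varepsilon\prod_{\varepsilon_k=1}|x_k|^p=\prod_k(1+|x_k|^p),\qquad\|\eta\|_{p'}^{p'}=\sum_\varepsilon\prod_{\varepsilon_k=1}|x_k|^{(p-1)p'}=\prod_k(1+|x_k|^p),$$
since $(p-1)p'=p$. As $\frac1p+\frac1{p'}=1$, we get $\|\eta\|_{p'}\|\xi\|_p=\prod_k(1+|x_k|^p)$. The entry $\eta_{\varepsilon'}\xi_\varepsilon$ is a product over $k$, whose $k$-th factor is the $(\varepsilon'_k,\varepsilon_k)$ entry of $(1+|x_k|^p)M(x_k)$. So $(\eta_{\varepsilon'}\xi_\varepsilon)/\prod_k(1+|x_k|^p)=M(x_1)\otimes\cdots\otimes M(x_n)$, and (6) gives $\|\Phi(M(x_1)\otimes\cdots\otimes M(x_n))\|_{B_p}\le1$.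

**Step 2: tensor products of the $Q(z_k)$ go into the unit ball.** Fix $r,\rho$ as in Lemma 1, and let $|z_k|\le\rho$ for all $k$. Write $Q(z_k)=\sum_jc_{k,j}M(x_{k,j})$ as a convex combination. Expanding,
$$Q(z_1)\otimes\cdots\otimes Q(z_n)=\sum_{j_1,\dots,j_n}c_{1,j_1}\cdots c_{n,j_n}\,M(x_{1,j_1})\otimes\cdots\otimes M(x_{n,j_n}),$$
with nonnegative weights whose sum is $\prod_k\sum_jc_{k,j}=1$. By Step 1 and the triangle inequality in $B_p(L)$,
$$\|\Phi(Q(z_1)\otimes\cdots\otimes Q(z_n))\|_{B_p}\le1\qquad(|z_k|\le\rho). \tag{7}$$

**Step 3: extracting the linear part.** Fix $z$ with $|z_k|\le\rho$ for all $k$, and let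
$$P(\zeta)=\Phi\Big(\bigotimes_k\big(\tfrac12I+\zeta z_kE_{10}\big)\Big)=\sum_{m=0}^n\zeta^mb_m,\qquad b_m\in B_p(L).$$
By (7), $\|P(\zeta)\|_{B_p}\le1$ for $|\zeta|\le1$. Let $\omega=e^{2\pi i/(n+1)}$. For $0\le m\le n$ the sum $\sum_{j=0}^n\omega^{j(m-1)}$ is $n+1$ if $m=1$ and $0$ otherwise, so
$$b_1=\frac1{n+1}\sum_{j=0}^n\omega^{-j}P(\omega^j),\qquad\|b_1\|_{B_p}\le1 .$$
The coefficient of $\zeta$ in the tensor product collects the terms with exactly one factor $E_{10}$. So $b_1=\sum_kz_ka_k$, where
$$a_k=\Phi\big(\tfrac12I\otimes\cdots\otimes E_{10}\otimes\cdots\otimes\tfrac12I\big)\qquad(E_{10}\text{ in position }k).$$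
By homogeneity $\|\sum z_ka_k\|_{B_p}\le\rho^{-1}\max_k|z_k|$ for all $z\in\mathbb C^n$. The functions $a_k$ do not depend on $r$. Taking the supremum of $\rho$ over all $r$ with $r^{p-2}>1$, which are exactly the $r$ for which the quotient in (4) is positive, replaces $\rho$ by $\rho_p$.

**Step 4: the values of $a_k$.** We check that the $a_k$ are not small; here commutativity enters. Let $1_k$ be the $k$-th unit vector. The matrix defining $a_k$ has the entry $2^{-(n-1)}$ at $(\varepsilon',\varepsilon)$ when $\varepsilon_k=0$ and $\varepsilon'=\varepsilon+1_k$, and $0$ elsewhere. So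
$$a_k(u)=2^{-(n-1)}\sum_{\varepsilon:\,\varepsilon_k=0}\langle e'_{\varepsilon+1_k},\lambda(u)e_\varepsilon\rangle .$$
If $\varepsilon_k=0$, then $s_ks^\varepsilon=s^{\varepsilon+1_k}$ because the $s_j$ commute, and $\lambda(s_k)e_\varepsilon=|V|^{-1/p}1_{s_ks^\varepsilon V}=e_{\varepsilon+1_k}$. Each of the $2^{n-1}$ terms of $a_k(s_k)$ is therefore $\langle e'_{\varepsilon+1_k},e_{\varepsilon+1_k}\rangle=1$, and $a_k(s_k)=1$. If $L$ is discrete and $V=\{e\}$, a term is nonzero, and then equal to $1$, if and only if $us^\varepsilon=s^{\varepsilon+1_k}=s_ks^\varepsilon$, that is, $u=s_k$. So $a_k=\delta_{s_k}$. $\square$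

For $G=\mathbb Z$ and $s_k=3^k$ this already contradicts the guess for every $p\ne2$: $n$ functions of norm $1$ whose signed sums all have norm at most $\rho_p^{-1}$, independently of $n$.

Abelian groups contain elements as required in Proposition 2 as soon as they are large.

**Lemma 3.** If $A$ is an abelian group with $|A|\ge3^n$ (possibly infinite), there are $s_1,\dots,s_n\in A$ with all $s^\varepsilon$ distinct. If $A$ is infinite there is an infinite sequence all of whose finite initial segments have this property.

*Proof.* Choose the elements one at a time. Suppose $s_1,\dots,s_{k-1}$ have distinct products, where $k\le n$ if $A$ is finite. The set $D=\{s^\varepsilon(s^{\varepsilon'})^{-1}:\varepsilon,\varepsilon'\in\{0,1\}^{k-1}\}$ is closed under inverses and consists of products $\prod s_j^{\delta_j}$ with $\delta_j\in\{-1,0,1\}$, so it has at most $3^{k-1}<|A|$ elements. (For $k=1$, $D=\{e\}$.) Choose $s_k\in A\setminus D$. Suppose $s^\varepsilon s_k^a=s^{\varepsilon'}s_k^b$ with $a,b\in\{0,1\}$. If $a\ne b$, then $s_k$ equals $s^{\varepsilon'}(s^\varepsilon)^{-1}$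 or its inverse, hence lies in $D$, a contradiction. So $a=b$, hence $s^\varepsilon=s^{\varepsilon'}$ and $\varepsilon=\varepsilon'$. For infinite $A$ the choice never stops. $\square$

## Inducing coefficients from $H/N$ to $G$

Condition $(*)$ puts the abelian group inside $H/N$, not inside $G$. We need to carry functions from $B_p(H/N)$ to $B_p(G)$ without increasing the norm: pull back along $H\to H/N$ and extend by zero off $H$. Induced representations show that the result is again a coefficient.

**Lemma 4.** Let $H\le G$ be open, $N\lhd H$ closed normal, $a\in B_p(H/N)$. Define $\tilde a(s)=a(sN)$ for $s\in H$ and $\tilde a(s)=0$ for $s\notin H$. Then $\tilde a\in B_p(G)$ and $\|\tilde a\|_{B_p(G)}\le\|a\|_{B_p(H/N)}$.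

*Proof.* Let $a=\langle\mu,\pi(\cdot)x\rangle$ with $\pi$ a representation of $H/N$ on $E\in SQ_p$. Composing with $H\to H/N$, view $\pi$ as a representation of $H$.

**Step 1: the space.** Let $\tilde E$ be the space of functions $\xi:G\to E$ with
$$\xi(gh)=\pi(h^{-1})\xi(g)\quad(h\in H),\qquad\|\xi\|^p=\sum_{gH\in G/H}\|\xi(g)\|^p<\infty .$$
The sum makes sense because $\|\xi(g)\|$ depends only on $gH$. Restricting $\xi$ to a set of coset representatives identifies $\tilde E$ isometrically with $\ell_p(I;E)$, $I=G/H$.

**Step 2: $\tilde E\in SQ_p$.** Let $E\subseteq L_p(\nu)/K$ with $K$ closed. Then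
$$\ell_p(I;E)\subseteq\ell_p(I;L_p(\nu)/K)=\ell_p(I;L_p(\nu))/\ell_p(I;K),$$
and $\ell_p(I;L_p(\nu))$ is an $L_p$ space over a disjoint union of copies of the measure space. To verify the equality, consider the coordinatewise quotient map $\ell_p(I;L_p(\nu))\to\ell_p(I;L_p(\nu)/K)$. Its kernel is $\ell_p(I;K)$, and it is onto, since each coordinate can be lifted with at most twice its norm (zero to zero). For the norm, let $(f_i)\in\ell_p(I;L_p(\nu))$; only countably many $f_i$ are nonzero. For those choose $k_i\in K$ with $\|f_i-k_i\|^p\le\mathrm{dist}(f_i,K)^p+\epsilon_i$, where $\epsilon_i>0$ and $\sum\epsilon_i\le\epsilon$, and put $k_i=0$ for the others. Then $(f_i-k_i)$, hence $(k_i)$, is in $\ell_p$, and $\sum\|f_i-k_i\|^p\le\sum\mathrm{dist}(f_i,K)^p+\epsilon$. So the quotient norm is at most $\big(\sum\mathrm{dist}(f_i,K)^p\big)^{1/p}$; the reverse inequality is clear.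

**Step 3: the representation.** Let $(\tilde\pi(s)\xi)(g)=\xi(s^{-1}g)$. This preserves the covariance condition and permutes the cosets, so $\tilde\pi(s)$ is an isometry of $\tilde E$; also $(\tilde\pi(s)\tilde\pi(t)\xi)(g)=\xi(t^{-1}s^{-1}g)=(\tilde\pi(st)\xi)(g)$. So $\tilde\pi$ is a homomorphism into the invertible isometries. It remains to see strong continuity. Since all operators are isometries and $\tilde\pi$ is a homomorphism, continuity at $e$ on a set with dense linear span suffices; take the $\xi$ supported on one coset $gH$. For $s$ in the open subgroup $gHg^{-1}$ we have $sgH=gH$, so $\tilde\pi(s)\xi$ is again supported on $gH$, and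
$$(\tilde\pi(s)\xi)(g)=\xi(s^{-1}g)=\xi(g\cdot g^{-1}s^{-1}g)=\pi(g^{-1}sg)\xi(g).$$
Hence $\|\tilde\pi(s)\xi-\xi\|=\|\pi(g^{-1}sg)\xi(g)-\xi(g)\|\to0$ as $s\to e$.

**Step 4: the coefficient.** Let $\tilde x$ be supported on $H$ with $\tilde x(h)=\pi(h^{-1})x$; it satisfies the covariance condition and $\|\tilde x\|=\|x\|$. Let $\tilde\mu(\xi)=\mu(\xi(e))$, so $\|\tilde\mu\|\le\|\mu\|$. Then $\langle\tilde\mu,\tilde\pi(s)\tilde x\rangle=\langle\mu,\tilde x(s^{-1})\rangle$, which is $\langle\mu,\pi(s)x\rangle=\tilde a(s)$ for $s\in H$ and $0=\tilde a(s)$ for $s\notin H$. So $\tilde a\in B_p(G)$ with norm at most $\|\mu\|\,\|x\|$; take the infimum over the representations of $a$. $\square$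

*Proof of Theorem A.* Given $n$, use $(*)$ to choose $H,N$ and $A\le H/N$ abelian with $|A|\ge3^n$. Lemma 3 gives $s_1,\dots,s_n\in A$ with distinct products $s^\varepsilon$, and Proposition 2, applied to $L=H/N$, gives $a_1,\dots,a_n\in B_p(H/N)$. The map $a\mapsto\tilde a$ of Lemma 4 is linear and contractive, so $\|\sum z_k\tilde a_k\|_{B_p(G)}\le\rho_p^{-1}\max_k|z_k|$. Since $a_k(s_k)=1$, the function $\tilde a_k$ takes the value $1$ somewhere, so $\|\tilde a_k\|_{B_p}\ge\|\tilde a_k\|_\infty\ge1$ by (1).

If $B_p(G)$ had cotype $q<\infty$ with constant $C$, then for every $n$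
$$n^{1/q}\le\Big(\sum_k\|\tilde a_k\|^q\Big)^{1/q}\le C\Big(\mathbb E\Big\|\sum_k\varepsilon_k\tilde a_k\Big\|^2\Big)^{1/2}\le C\rho_p^{-1},$$
a contradiction. $\square$

## Groups with large abelian subquotients

It remains to see which groups satisfy $(*)$. The abelian subgroups come from elements of infinite order, from one-parameter subgroups, or from large finite groups. The last source needs a lemma.

**Lemma 5.** If all abelian subgroups of a finite group $\Gamma$ have order $\le d$, then $|\Gamma|\le(d\cdot d!)^d$.

*Proof.* Each prime $l$ dividing $|\Gamma|$ is the order of an element, so $l\le d$; there are at most $d$ such primes. Let $P$ be a Sylow $l$-subgroup, and let $A$ be maximal among the abelian normal subgroups of $P$. We claim $C_P(A)=A$. Put $C=C_P(A)\supseteq A$; it is normal in $P$. If $C\ne A$, then $C/A$ is a nontrivial normal subgroup of the $l$-group $P/A$, so it contains a nontrivial element $yA$ of the center of $P/A$. The group $\langle A,y\rangle$ is abelian, since $y$ centralizes $A$, and normal in $P$, since $\langle yA\rangle$ is central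 in $P/A$. It is strictly larger than $A$, a contradiction. So $P/A=P/C_P(A)$ embeds in $\mathrm{Aut}(A)\le\mathrm{Sym}(A)$, and $|P|\le d\cdot d!$. Now $|\Gamma|$ is the product of the orders of its Sylow subgroups, one for each of at most $d$ primes. $\square$

Consequently, if the groups $H/N$ ($H$ open in $G$, $N\lhd H$ closed) include finite groups of unbounded order, then $(*)$ holds: given $m\ge1$, take $|H/N|>(m\cdot m!)^m$; by Lemma 5 some abelian subgroup of $H/N$ has order greater than $m$.

*Proof of Theorem B, part 3.* In a discrete group all subgroups are open and closed, so the preceding remark applies. If $G$ is infinite and locally finite, the subgroup generated by $m$ distinct elements is finite of order at least $m$; take $N$ trivial. If $G$ is infinite and residually finite, take $m$ distinct elements $g_1,\dots,g_m$ and a normal subgroup $N$ of finite index containing none of the $g_ig_j^{-1}$ with $i\ne j$; then $|G/N|\ge m$.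

*Part 2.* If $g$ has infinite order, take $H=G$, $N=\{e\}$, $A=\langle g\rangle$.

*Part 1.* Let $G$ be non-discrete with identity component $G_0$.

**Case $G_0=\{e\}$.** By van Dantzig's theorem $G$ has a compact open subgroup $K$. It is infinite: a finite $K$ would be discrete and open, making $G$ discrete. It is also profinite, so its open normal subgroups have intersection $\{e\}$. We claim that the indices $|K/N|$, over open normal $N\lhd K$, are unbounded. Otherwise choose $N$ of maximal index. For any open normal $N'$, the subgroup $N\cap N'$ is open and normal with index at least that of $N$, so $N\cap N'=N$. Hence $N\subseteq\bigcap N'=\{e\}$, and $K=K/N$ is finite, a contradiction. So the finite groups $K/N$ have unbounded order, and $(*)$ follows from Lemma 5 with $H=K$.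

**Case $G_0\ne\{e\}$.** Pick $g\in G_0\setminus\{e\}$ and let $U=G\setminus\{g\}$, an open neighborhood of $e$. By the Gleason–Yamabe theorem there are an open subgroup $H\le G$ and a compact normal subgroup $N\lhd H$ with $N\subseteq U$ and $H/N$ a Lie group. An open subgroup is also closed, so it contains the connected set $G_0$; in particular $G_0\subseteq H$. If $H/N$ were discrete, $N$ would be an open subgroup of $G$, so $g\in G_0\subseteq N\subseteq U$, a contradiction. Hence $\dim H/N\ge1$, and there is a nontrivial one-parameter subgroup $t\mapsto\exp(tX)$ with $X\ne0$. It is injective near $t=0$, so its image is an infinite abelian subgroup of $H/N$. $\square$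

This argument leaves undecided the case $p\ne2$ with $G$ an infinite discrete group violating $(*)$. For such a $G$ there is $m$ such that all abelian subgroups of all subquotients have order less than $m$; in particular every element has order less than $m$, so $G$ is a torsion group of bounded exponent. A Tarski monster, meaning an infinite group all of whose proper nontrivial subgroups have one fixed prime order $l$, is an example. It is not cyclic, since an infinite cyclic group has infinite proper subgroups, so every element different from $e$ has order $l$. If $N$ were a proper nontrivial normal subgroup and $g\notin N$, then $N\langle g\rangle$ would be a subgroup of order $l^2$, which is impossible. So $G$ is simple. It is not abelian, since otherwise the subgroups of order $l$ would be normal. Its subquotients are therefore trivial, of order $l$, or $G$ itself, and their abelian subgroups have order at most $l$.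

## Almost isometric $\ell_\infty^n$, copies of $\ell_\infty$, and $\ell_{p'}\widehat\otimes\,\ell_p$

The functions of Proposition 2 yield more. First, the Maurey–Pisier theorem (Studia Math. 58 (1976)) says that a Banach space without finite cotype contains $(1+\epsilon)$-isomorphic copies of $\ell_\infty^n$ for all $n$ and $\epsilon>0$. With Theorem A this gives the following.

**Corollary 6.** Let $G$ satisfy $(*)$. Either $p=2$ and $B_p(G)$ has cotype $2$, or $p\ne2$ and $B_p(G)$ contains all $\ell_\infty^n$ almost isometrically.

On discrete groups the functions in Proposition 2 are the point masses $\delta_{s_k}$, the same for every $n$, so one can pass to the limit.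

**Proposition 7.** Let $p\ne2$ and suppose $G$ has an open subgroup $H$ and an open normal subgroup $N\lhd H$ such that $H/N$ contains an infinite abelian subgroup. (This holds for instance if $G$ is discrete and contains an infinite abelian subgroup.) Then $B_p(G)$ contains a subspace isomorphic to $\ell_\infty$. In particular $B_p(G)$ contains $c_0$ and is not weakly sequentially complete, in contrast to $B(G)$.

*Proof.*

**Step 1: finite sections.** The group $L=H/N$ is discrete. Take the infinite sequence $(s_k)$ of Lemma 3; its terms are distinct. Let $z\in\ell_\infty$. By Proposition 2, $a^{(n)}=\sum_{k\le n}z_k\delta_{s_k}$ has norm at most $\rho_p^{-1}\|z\|_\infty$, so we can write $a^{(n)}=\langle\mu_n,\pi_n(\cdot)x_n\rangle$ on some $E_n\in SQ_p$ with $\|x_n\|\le1$ and $\|\mu_n\|\le\rho_p^{-1}\|z\|_\infty+\frac1n$.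

**Step 2: the ultraproduct stays in $SQ_p$.** Let $\mathcal U$ be a free ultrafilter on $\mathbb N$. Ultraproducts of $L_p$-spaces are $L_p$-spaces (Heinrich, J. reine angew. Math. 313 (1980)). Let $E_n\subseteq F_n/K_n$ with $F_n$ an $L_p$-space. Then $(E_n)_{\mathcal U}\subseteq(F_n/K_n)_{\mathcal U}$, and we claim that $(F_n/K_n)_{\mathcal U}=(F_n)_{\mathcal U}/(K_n)_{\mathcal U}$ isometrically. The natural map $(F_n)_{\mathcal U}\to(F_n/K_n)_{\mathcal U}$ is onto, since bounded families lift to bounded families. Given $(f_n)$, choose $k_n\in K_n$ with $\|f_n-k_n\|\le\mathrm{dist}(f_n,K_n)+\frac1n$; this family is bounded. It shows that the distance from $(f_n)_{\mathcal U}$ to $(K_n)_{\mathcal U}$ is at most $\lim_{\mathcal U}\mathrm{dist}(f_n,K_n)$. The reverse inequality is clear, and if the limit is $0$ then $(f_n)_{\mathcal U}=(k_n)_{\mathcal U}$, so the kernel is $(K_n)_{\mathcal U}$. Thus $(E_n)_{\mathcal U}\in SQ_p$.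

**Step 3: the limit coefficient.** Put $\pi(s)(y_n)_{\mathcal U}=(\pi_n(s)y_n)_{\mathcal U}$. This is a homomorphism of $L$ into the invertible isometries, and continuity is automatic as $L$ is discrete. The functional $\mu:(y_n)_{\mathcal U}\mapsto\lim_{\mathcal U}\langle\mu_n,y_n\rangle$ has norm at most $\lim_{\mathcal U}\|\mu_n\|\le\rho_p^{-1}\|z\|_\infty$. With $x=(x_n)_{\mathcal U}$, $\|x\|\le1$, the coefficient at $s$ is $\lim_{\mathcal U}a^{(n)}(s)$. This is $z_k$ if $s=s_k$, because $a^{(n)}(s_k)=z_k$ for $n\ge k$ and $\mathcal U$ is free; it is $0$ if $s$ is none of the $s_k$. So $Tz:=\sum_kz_k\delta_{s_k}$ (pointwise) lies in $B_p(L)$ and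
$$\|z\|_\infty=\|Tz\|_\infty\le\|Tz\|_{B_p(L)}\le\rho_p^{-1}\|z\|_\infty .$$

**Step 4: transfer.** By Lemma 4 the linear map $z\mapsto\widetilde{Tz}$ is bounded from $\ell_\infty$ into $B_p(G)$, and $\|\widetilde{Tz}\|_{B_p(G)}\ge\|\widetilde{Tz}\|_\infty=\|z\|_\infty$. So it is an isomorphic embedding.

**Step 5: weak sequential completeness.** This property passes to closed subspaces, by the Hahn–Banach theorem, and $c_0$ lacks it: the sums $e_1+\cdots+e_n$ form a weakly Cauchy sequence whose only possible weak limit, the constant sequence $1$, is not in $c_0$. Since $B_p(G)$ contains $\ell_\infty\supseteq c_0$, it is not weakly sequentially complete. By contrast, $B(G)$ is the predual of a von Neumann algebra and so is weakly sequentially complete. $\square$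

Finally, the group enters Proposition 2 only through $\Phi$. Without it, the construction is a statement about tensor products.

**Proposition 8.** For $1<p<\infty$ with $p\ne2$, the projective tensor product $\ell_{p'}\widehat\otimes\,\ell_p$ has no finite cotype.

For $p=2$ it is the trace class, which has cotype $2$.

*Proof.* Regard $2^n\times2^n$ matrices $A=(A_{\varepsilon'\varepsilon})$ as elements of $X_n=\ell_{p'}^{2^n}\widehat\otimes\,\ell_p^{2^n}$, a rank-one matrix $(\eta_{\varepsilon'}\xi_\varepsilon)$ being $\eta\otimes\xi$ with norm $\|\eta\|_{p'}\|\xi\|_p$. The tensor product of the coordinate projections is a contractive projection of $\ell_{p'}\widehat\otimes\,\ell_p$ onto a copy of $X_n$, so $X_n$ is isometrically embedded there. Let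
$$A^{(k)}=\tfrac12I\otimes\cdots\otimes E_{10}\otimes\cdots\otimes\tfrac12I\qquad(E_{10}\text{ in position }k).$$

**Step 1: upper bound.** Steps 1–3 of Proposition 2, with $\Phi$ omitted and the projective norm in place of (6), give $\|\sum_kz_kA^{(k)}\|\le\rho_p^{-1}\max_k|z_k|$.

**Step 2: lower bound.** For $T\in\mathcal B(\ell_p^{2^n})$ the pairing $\langle T,A\rangle=\sum T_{\varepsilon'\varepsilon}A_{\varepsilon'\varepsilon}$ takes $\eta\otimes\xi$ to $\langle\eta,T\xi\rangle$, so $|\langle T,A\rangle|\le\|T\|\,\|A\|$. Let $T=I\otimes\cdots\otimes E_{10}\otimes\cdots\otimes I$ with $E_{10}$ in position $k$. It sends the basis vector indexed by $\varepsilon$ to the one indexed by $\varepsilon+1_k$ if $\varepsilon_k=0$, and to $0$ otherwise; so $\|T\|=1$. The matrices $T$ and $A^{(k)}$ have the same $2^{n-1}$ nonzero positions, with entries $1$ and $2^{-(n-1)}$. Hence $\langle T,A^{(k)}\rangle=1$ and $\|A^{(k)}\|\ge1$.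

**Step 3: conclusion.** As in the proof of Theorem A, cotype $q<\infty$ with constant $C$ would give $n^{1/q}\le C\rho_p^{-1}$ for every $n$, a contradiction. $\square$
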